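\title{The weighted occupancy fraction of the Widom--Rowlinson model on regular graphs}

\begin{abstract}
In the Widom--Rowlinson model with activities $\lambda_1,\lambda_2>0$, let
$\alpha^i_G$ be the expected fraction of vertices of $G$ that receive color $i$.
We prove a conjecture of Cohen, Perkins and Tetali: among $d$-regular graphs,
$(\lambda_2\alpha^1_G+\lambda_1\alpha^2_G)/(\lambda_1+\lambda_2)$ is maximized by
the complete graph $K_{d+1}$. Equality holds only for disjoint unions of copies
of $K_{d+1}$. The result follows from two linear inequalities between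
$\alpha^1_G$ and $\alpha^2_G$, which give the same conclusion for a whole
interval of weights. We deduce that $K_{d+1}$ maximizes the partition function
per vertex, and we show that for $d\ge2$ it does not always maximize the
unweighted sum $\alpha^1_G+\alpha^2_G$.
\end{abstract}

\section{The model and the results}

Graphs are finite, simple and non-empty. A \emph{Widom--Rowlinson configuration}
on $G=(V,E)$ is a map $\chi\colon V\to\{0,1,2\}$ under which no vertex of color
$1$ is adjacent to a vertex of color $2$; vertices with $\chi(v)=0$ are called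
uncolored. Let $\Omega(G)$ be the set of configurations and let
$X_i=X_i(\chi)\subseteq V$ be the set of vertices of color $i$. For activities
$\lambda_1,\lambda_2>0$ the model chooses $\chi\in\Omega(G)$ with probability
\[
\mathbb P(\chi)=\frac{\lambda_1^{|X_1|}\lambda_2^{|X_2|}}{P_G(\lambda_1,\lambda_2)},
\qquad
P_G(\lambda_1,\lambda_2)=\sum_{\chi\in\Omega(G)}\lambda_1^{|X_1|}\lambda_2^{|X_2|}.
\]
The polynomial $P_G$ is the \emph{partition function}. With $n=|V|$, the
\emph{occupancy fractions} are $\alpha^i_G=\mathbb E|X_i|/n$, and the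
\emph{weighted occupancy fraction} is
\[
\overline\alpha_G(\lambda_1,\lambda_2)
=\frac{\lambda_2\,\alpha^1_G+\lambda_1\,\alpha^2_G}{\lambda_1+\lambda_2}.
\]
Throughout, $N[v]$ is the closed neighborhood of $v$ (the vertex and its
neighbors), $N[S]=\bigcup_{v\in S}N[v]$, and
\[
a=1+\lambda_1,\qquad b=1+\lambda_2,\qquad \Delta=d+1,
\]
so that $a,b>1$ and $|N[v]|=\Delta$ in a $d$-regular graph.

If one color is absent the graph plays no role: for $\lambda_2=0$ the vertices
take color $1$ independently and $P_G=a^n$. The graph acts only through the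
competition of the colors, in which a vertex of color $2$ blocks color $1$ on
its closed neighborhood, and vice versa. In a $d$-regular graph every vertex
blocks $\Delta$ vertices, and the graph decides how much the blocked sets
overlap. They overlap most in $K_{d+1}$, where many vertices of color $2$ block
no more than a single one does. So one expects the clique to accommodate the
most colored vertices, once these are counted in the right way. Cohen, Perkins
and Tetali \cite{CPT} conjectured that for every $d\ge1$, every $d$-regular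
graph $G$ and all $\lambda_1,\lambda_2>0$ one has
$\overline\alpha_G\le\overline\alpha_{K_{d+1}}$. We prove this and determine the
case of equality.

\begin{theorem}\label{thm:main}
For all $d\ge1$, all $d$-regular graphs $G$ and all $\lambda_1,\lambda_2>0$,
\[
\overline\alpha_G(\lambda_1,\lambda_2)\le\overline\alpha_{K_{d+1}}(\lambda_1,\lambda_2),
\]
with equality if and only if every component of $G$ is $K_{d+1}$.
\end{theorem}

It is convenient to divide each occupancy fraction by its value in the absence
of the other color. Put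
\[
x_G=\frac{a}{\lambda_1}\,\alpha^1_G,\qquad y_G=\frac{b}{\lambda_2}\,\alpha^2_G .
\]
We shall see that $x_G$ is the expected fraction of vertices at which color $1$
is not blocked, and $y_G$ the same for color $2$. In these terms
\begin{equation}\label{eq:F}
\overline\alpha_G=\frac{\lambda_1\lambda_2}{\lambda_1+\lambda_2}\,F_G,
\qquad
F_G=\frac{\alpha^1_G}{\lambda_1}+\frac{\alpha^2_G}{\lambda_2}
=\frac{x_G}{a}+\frac{y_G}{b}.
\end{equation}
Theorem~\ref{thm:main} thus says that one linear function of the point
$(x_G,y_G)$ is largest at the clique. We prove it by confining this point to a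
wedge whose apex is the point of the clique.

\begin{theorem}\label{thm:wedge}
Let $d\ge2$, $\lambda_1\ge\lambda_2>0$ and
$\theta=\bigl(b+(a-b)b^{\Delta}\bigr)a^{-\Delta}$. For every $d$-regular graph $G$,
\begin{align}
x_G+(1-b^{-\Delta})\,y_G&\le 1,\tag{I}\label{eq:I}\\
(b-\theta)\,x_G+a\,y_G&\le b,\tag{II}\label{eq:II}
\end{align}
and $K_{d+1}$ attains equality in both. Equality holds in \eqref{eq:I} if and
only if $G$ is a disjoint union of copies of $K_{d+1}$. Hence for all
$w_1,w_2>0$ with
\begin{equation}\label{eq:range}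
\frac{b-\theta}{a}\le\frac{w_1}{w_2}\le\frac1{1-b^{-\Delta}},
\end{equation}
the quantity $w_1x_G+w_2y_G$ is maximized over $d$-regular graphs by $K_{d+1}$;
if the left inequality in \eqref{eq:range} is strict, only disjoint unions of
copies of $K_{d+1}$ attain the maximum. The ratio $w_1/w_2=b/a$, which
corresponds to $\overline\alpha_G$, lies strictly inside the range
\eqref{eq:range}.
\end{theorem}

The case $d=1$ is left out only because every $1$-regular graph is a disjoint
union of copies of $K_2$.

\begin{corollary}\label{cor:P}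
For all $d\ge1$, all $d$-regular graphs $G$ and all $\lambda_1,\lambda_2>0$,
\[
P_G(\lambda_1,\lambda_2)^{1/|V(G)|}\le P_{K_{d+1}}(\lambda_1,\lambda_2)^{1/(d+1)},
\]
with equality if and only if $G$ is a disjoint union of copies of $K_{d+1}$.
\end{corollary}

The weights in $\overline\alpha_G$ cannot simply be dropped.

\begin{proposition}\label{prop:weights}
For each $d\ge2$ there are $\lambda_1,\lambda_2>0$ for which
$\alpha^1_G+\alpha^2_G$ is strictly larger for $G=K_{d,d}$ than for $G=K_{d+1}$.
\end{proposition}

Section~\ref{sec:why} explains the weights and proves the last two statements,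
the corollary from Theorem~\ref{thm:main}. Section~\ref{sec:linear} proves
\eqref{eq:I} and reduces \eqref{eq:II} to two steps, which
Section~\ref{sec:C4} carries out on the four-cycle and
Sections~\ref{sec:swap} and~\ref{sec:pay} in general.
Section~\ref{sec:proof} completes the proof.

\section{Why the clique, and why these weights}\label{sec:why}

\subsection*{Summing out one color}
Call a vertex \emph{free for color $1$} if its closed neighborhood contains no
vertex of color $2$, and symmetrically for color $2$:
\[
A_1=V\setminus N[X_2],\qquad A_2=V\setminus N[X_1].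
\]
A pair of sets $(X_1,X_2)$ comes from a configuration exactly when
$X_1\subseteq A_1$, and $A_1$ depends on $X_2$ alone. Summing
$\lambda_1^{|X_1|}$ over the subsets $X_1$ of $A_1$ gives $a^{|A_1|}$, so
\begin{equation}\label{eq:law}
P_G=\sum_{S\subseteq V}\lambda_2^{|S|}a^{\,n-|N[S]|},
\qquad
\mathbb P(X_2=S)=\frac{\lambda_2^{|S|}a^{\,n-|N[S]|}}{P_G},
\end{equation}
and, conditionally on $X_2$, each vertex of $A_1$ lies in $X_1$ independently
with probability $\lambda_1/a$. The same holds with the colors exchanged. In
particular $\mathbb E|X_1|=(\lambda_1/a)\,\mathbb E|A_1|$, and therefore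
\[
x_G=\tfrac1n\,\mathbb E|A_1|,\qquad y_G=\tfrac1n\,\mathbb E|A_2|.
\]

A configuration on $K_{d+1}$ cannot use both colors, so
$P_{K_{d+1}}=a^\Delta+b^\Delta-1$, and a vertex is free for color $1$ exactly
when $X_2=\emptyset$. Hence
\begin{equation}\label{eq:clique}
x_{K_{d+1}}=\frac{a^\Delta}{a^\Delta+b^\Delta-1},\qquad
y_{K_{d+1}}=\frac{b^\Delta}{a^\Delta+b^\Delta-1},\qquad
F_{K_{d+1}}=\frac{a^d+b^d}{a^\Delta+b^\Delta-1}.
\end{equation}
A disjoint union of copies of $K_{d+1}$ has the same values, because the
components of a graph are colored independently. For $a=b$ we get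
$F_{K_{d+1}}=2/\bigl(a(2-a^{-\Delta})\bigr)$, which decreases in $d$; so a bound
on the maximum degree cannot replace regularity, as smaller cliques would win.

\subsection*{The weights come from a derivative}
Let $f_G=\frac1n\log P_G$. Differentiating the definition of $P_G$ gives
$\lambda_i\,\partial f_G/\partial\lambda_i=\alpha^i_G$, so by \eqref{eq:F}
\[
F_G=\frac{\partial f_G}{\partial\lambda_1}+\frac{\partial f_G}{\partial\lambda_2}.
\]
Up to a factor that does not depend on $G$, the weighted occupancy fraction is
the derivative of $f_G$ in the direction $(1,1)$. Lines in this direction start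
on an axis, where $f_G$ is the same for all graphs.

\begin{proof}[Proof of Corollary~\ref{cor:P} from Theorem~\ref{thm:main}]
Since $P_G$ is symmetric in $\lambda_1,\lambda_2$, let $\lambda_1\ge\lambda_2$
and $\mu=\lambda_1-\lambda_2$. The function $f_G$ is smooth on the closed
quadrant because $P_G\ge1$ there, and $f_G(\mu,0)=\log(1+\mu)$ for every graph.
Hence
\[
f_{K_{d+1}}(\lambda_1,\lambda_2)-f_G(\lambda_1,\lambda_2)
=\int_0^{\lambda_2}\bigl(F_{K_{d+1}}-F_G\bigr)(\mu+\tau,\tau)\,d\tau .
\]
By Theorem~\ref{thm:main} and \eqref{eq:F} the integrand vanishes identically if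
$G$ is a disjoint union of copies of $K_{d+1}$, and is positive for every
$\tau>0$ otherwise.
\end{proof}

\subsection*{Small $\lambda_2$}
The heuristic about overlaps becomes exact when color $2$ is rare. Let $G$ be
$d$-regular and $m_{uv}=|N[u]\cap N[v]|$, so that $m_{uu}=\Delta$ and
$|N[\{u,v\}]|=2\Delta-m_{uv}$. The sets $S$ with $|S|\le2$ in \eqref{eq:law}
give
\[
a^{-n}P_G=1+\lambda_2\,na^{-\Delta}
+\tfrac12\lambda_2^2\sum_{u\ne v}a^{m_{uv}-2\Delta}+O(\lambda_2^3),
\]
the sum being over ordered pairs. With $\log(1+z)=z-z^2/2+O(z^3)$ we obtain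
\begin{equation}\label{eq:expansion}
f_G=\log a+\lambda_2a^{-\Delta}+\lambda_2^2\,c_G(a)+O(\lambda_2^3),
\qquad
2c_G(a)=\frac1n\sum_{u,v}a^{-2\Delta}\bigl(a^{m_{uv}}-1\bigr)-a^{-\Delta},
\end{equation}
where now $u=v$ is included. As $f_G$ is analytic near each point $(\lambda_1,0)$,
the expansion may be differentiated term by term in both variables. The graph
first enters through $c_G$, and
$F_{K_{d+1}}-F_G=2\lambda_2(c_{K_{d+1}}-c_G)+O(\lambda_2^2)$. For each $u$ we have
$\sum_vm_{uv}=\Delta^2$, since each of the $\Delta$ vertices of $N[u]$ lies in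
$\Delta$ closed neighborhoods, and convexity gives
$a^m-1\le\frac m\Delta(a^\Delta-1)$ for $0\le m\le\Delta$. Therefore
$2c_G\le da^{-\Delta}-\Delta a^{-2\Delta}=2c_{K_{d+1}}$: to first order in
$\lambda_2$ the clique wins. The same expansion shows what goes wrong without
the weights.

\begin{proof}[Proof of Proposition~\ref{prop:weights}]
In $K_{d,d}$ we have $n=2d$, $m_{uv}=d$ for distinct vertices on the same side
and $m_{uv}=2$ for vertices on opposite sides. So
$2c_{K_{d,d}}=(d-1)a^{-\Delta-1}+da^{-2d}-2da^{-2\Delta}$, and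
$C=c_{K_{d+1}}-c_{K_{d,d}}$ satisfies
\[
2C(a)=da^{-\Delta}-(d-1)a^{-\Delta-1}-da^{-2d}+(d-1)a^{-2\Delta}.
\]
Since $\alpha^1_G+\alpha^2_G=(a-1)\,\partial f_G/\partial a
+\lambda_2\,\partial f_G/\partial\lambda_2$, formula \eqref{eq:expansion} gives
\[
\bigl(\alpha^1+\alpha^2\bigr)_{K_{d+1}}-\bigl(\alpha^1+\alpha^2\bigr)_{K_{d,d}}
=\lambda_2^2\bigl[(a-1)C'(a)+2C(a)\bigr]+O(\lambda_2^3)
\]
for fixed $a$. The map $C\mapsto(a-1)C'+2C$ sends $a^{-j}$ to
$(2-j)a^{-j}+ja^{-j-1}$, and $2d\ge\Delta+1$ because $d\ge2$. So the bracket
equals $\frac d2(2-\Delta)a^{-\Delta}+O(a^{-\Delta-1})$ as $a\to\infty$, which is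
negative for large $a$ because $\Delta\ge3$. Fix such an $a$ and take
$\lambda_2$ small.
\end{proof}

The leading term can be read off: the clique has $d/2$ pairs per vertex, a pair
takes color $2$ with probability about $\lambda_2^2a^{-\Delta}$, and for large
$a$ it then adds two colored vertices and removes about $\Delta$. For $d=2$ the
bracket is $-a^{-7}(a-1)^2(a^2-4a-3)$, so the four-cycle beats the triangle when
$a>2+\sqrt7$ and $\lambda_2$ is small enough in terms of $a$.

\section{Two linear inequalities and the gap between them}\label{sec:linear}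

From now on $G$ is $d$-regular, $x=x_G$ and $y=y_G$. One elementary inequality
will be used three times.

\begin{lemma}\label{lem:concave}
Let $0<p\le1$ and let $0\le k\le m$ be integers, $m\ge1$. Then
$1-p^k\ge\frac km(1-p^m)$. If $p<1$, equality holds only for $k\in\{0,m\}$.
\end{lemma}

\begin{proof}
For $p=1$ or $k=0$ both sides vanish. For $p<1$ and $k\ge1$, the number
$(1-p^k)/k$ is $1-p$ times the mean of $p^0,\dots,p^{k-1}$. This mean is
strictly decreasing in $k$, since each new term is smaller than all earlier ones.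
\end{proof}

To relate $x$ and $y$ we ask when a vertex $u$ is free for color $2$, given
$X_2$. This happens when no vertex of $N[u]\cap A_1$ takes color $1$. So we
introduce
\[
Y_i(u)=|N[u]\cap A_i|\in\{0,\dots,\Delta\},
\]
and have $\mathbb P(u\in A_2\mid X_2)=a^{-Y_1(u)}$. On the other hand
$\sum_uY_1(u)=\Delta|A_1|$, since each vertex of $A_1$ lies in exactly $\Delta$
closed neighborhoods. Thus $y$ and $\Delta x$ are the averages of $a^{-Y_1}$ and
of $Y_1$ over the same distribution. Define, for $0\le k\le\Delta$,
\[
\varphi_a(k)=1-a^{-k}-\frac k\Delta\bigl(1-a^{-\Delta}\bigr),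
\]
and $\varphi_b$ likewise; this is the height of the concave function $1-a^{-k}$
above its chord. Then
\begin{equation}\label{eq:slack}
\begin{aligned}
s_2&:=1-y-(1-a^{-\Delta})x=\tfrac1n\,\mathbb E\sum_u\varphi_a(Y_1(u)),\\
s_1&:=1-x-(1-b^{-\Delta})y=\tfrac1n\,\mathbb E\sum_u\varphi_b(Y_2(u)),
\end{aligned}
\end{equation}
the second line being the first with the colors exchanged.

\begin{lemma}\label{lem:slack}
We have $s_1\ge0$ and $s_2\ge0$. Moreover $s_1=0$ if and only if every component
of $G$ is $K_{d+1}$, and in that case $s_2=0$ as well.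
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:concave} with $m=\Delta$, the functions $\varphi_a,\varphi_b$
vanish at $0$ and $\Delta$ and are positive in between; so $s_1,s_2\ge0$. In a
disjoint union of copies of $K_{d+1}$ each component lies in $A_i$ or misses it,
so $Y_i(u)\in\{0,\Delta\}$ and $s_1=s_2=0$. Conversely let $s_1=0$. Every
configuration has positive probability, so $Y_2(u)\in\{0,\Delta\}$ for every $u$
in every configuration. Give a vertex $v$ color $1$ and leave all others
uncolored. Then $Y_2(u)=\Delta-|N[u]\cap N[v]|$, which is less than $\Delta$,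
hence $0$, for each neighbor $u$ of $v$. So $N[u]=N[v]$ for all $u\in N[v]$: the
set $N[v]$ is a clique on $\Delta$ vertices with no edge leaving it.
\end{proof}

The inequality $s_1\ge0$ is \eqref{eq:I}. When $\lambda_1=\lambda_2$ the lemma
already proves Theorem~\ref{thm:main}: then $F_G=(x+y)/a$ and
$s_1+s_2=2-(2-a^{-\Delta})(x+y)$, which is non-negative and vanishes only for
unions of cliques.

Now let $a>b$. Non-negative combinations of $s_1\ge0$ and $s_2\ge0$ bound
$w_1x+w_2y$ for $1-a^{-\Delta}\le w_1/w_2\le1/(1-b^{-\Delta})$, and $b/a$ lies in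
this interval only if $a-b\le a^{-d}$. Otherwise the two inequalities do not
suffice: moving from the point of the clique in the direction
$(-1,\,1-a^{-\Delta})$ keeps $s_2=0$, increases $s_1$, and changes $x/a+y/b$ at
the positive rate $(1-a^{-\Delta})/b-1/a$. In this direction the color with the
smaller activity gains free vertices at the expense of the other, and nothing
so far has used that one activity is smaller. We measure the gain by
\[
t:=y-p^\Delta x,\qquad p:=\frac ba\le1 ,
\]
which vanishes for the clique by \eqref{eq:clique} and increases in the bad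
direction. What we need is that $t$ can be positive only at the price of
slack $s_2$. To find the rate, compute
\begin{equation}\label{eq:IIform}
b\,s_2-(a-b)\,t
=b-a\,y-\bigl(b-ba^{-\Delta}-(a-b)b^\Delta a^{-\Delta}\bigr)x
=b-a\,y-(b-\theta)\,x .
\end{equation}
Subtracting $(a-b)t$ from $bs_2$ raises the coefficient of $y$ from $b$ to $a$
and leaves that of $x$ below $b$, so the ratio of the coefficients falls below
$b/a$, as required. By \eqref{eq:IIform}, inequality \eqref{eq:II} is the
statement $bs_2\ge(a-b)t$. We prove it through an intermediate quantity: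
\begin{align}
n\,t&\le\mathbb E\sum_{u\in A_1}\bigl(p^{Y_1(u)}-p^\Delta\bigr),\label{eq:step1}\\
n\,s_2&\ge\frac{1-p}{p}\;\mathbb E\sum_{u\in A_1}\bigl(p^{Y_1(u)}-p^\Delta\bigr),
\label{eq:step2}
\end{align}
where $(1-p)/p=(a-b)/b$. The first step compares the two colors; it loses only
at vertices of $A_1$ that have a neighbor outside $A_1$. The second step
concerns the set $A_1$ alone and shows that $s_2$ pays for the loss.

\section{The four-cycle}\label{sec:C4}

Let $G=C_4$, so $d=2$ and $\Delta=3$. Fix a vertex $u$ with neighbors $v,v'$ and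
opposite vertex $u'$, and let $q=1/a$. Note that $q\le p\le1$. For this graph
one could compute $s_2$ and $t$ outright; we follow the route that works for
every graph.

\emph{First step.} Since $nt=\sum_u\{\mathbb P(u\in A_2)-p^\Delta\,\mathbb P(u\in A_1)\}$,
it suffices to show
$\mathbb P(u\in A_2)\le\mathbb E[\mathbf 1_{u\in A_1}p^{Y_1(u)}]$. The vertex $u$
is in $A_1$ when $X_2=\emptyset$, which has weight $a^4$ in \eqref{eq:law} and
gives $Y_1(u)=3$, or when $X_2=\{u'\}$, which has weight $\lambda_2a$ and gives
$A_1=\{u\}$ and $Y_1(u)=1$. Hence, and by the symmetric count for $A_2$,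
\begin{align*}
P_G\,\mathbb E[\mathbf 1_{u\in A_1}p^{Y_1(u)}]&=ab^3+\lambda_2b
=b^3+\lambda_1b^3+\lambda_2b,\\
P_G\,\mathbb P(u\in A_2)&=b^4+\lambda_1b=b^3+\lambda_2b^3+\lambda_1b .
\end{align*}
The terms on the right correspond to the color of $u'$. The factor $p^{Y_1(u)}$
has replaced $a$ by $b$ inside $N[u]$, so the two lines differ only in which
activity is paired with the larger factor $b^3$. Their difference is
$(\lambda_1-\lambda_2)(b^3-b)$; it is non-negative for $\lambda_1\ge\lambda_2$
and negative otherwise.

\emph{Second step.} We compare the two sides of \eqref{eq:step2} for each value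
of $X_2$. If $X_2=\emptyset$ then $Y_1\equiv3$, and if $|X_2|\ge2$ then
$A_1=\emptyset$; both sides vanish. Let $X_2=\{u'\}$. The loss is
$\frac{1-p}p(p-p^3)=(1-p)^2(1+p)$. In \eqref{eq:slack} we have $Y_1=1$ at
$u,v,v'$ and $Y_1(u')=0$, so the slack is
$3\varphi_a(1)=2-3q+q^3=(1-q)^2(2+q)$. It covers the loss, because
$1-q\ge1-p$ and $2+q\ge1+p$. But the term $\varphi_a(1)$ of $u$ alone does not
when $b$ is close to $1$: then $p$ is close to $q$, and $\frac13(2+q)<1+q$. The
vertices $v,v'$ outside $A_1$ suffer no loss and must hand their slack to $u$.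

\section{Swapping colors}\label{sec:swap}

\begin{lemma}\label{lem:swap}
If $\lambda_1\ge\lambda_2$, then for every vertex $u$,
\[
\mathbb P(u\in A_2)\le\mathbb E\bigl[\mathbf 1_{u\in A_1}\,(b/a)^{Y_1(u)}\bigr].
\]
\end{lemma}

Summing over $u$ and subtracting $p^\Delta\,\mathbb E|A_1|=np^\Delta x$ gives
\eqref{eq:step1}.

\begin{proof}
We write both sides as sums over the configuration outside $N[u]$, which in the
four-cycle was the color of $u'$. Let $W=V\setminus N[u]$. For
$\sigma\in\Omega(G[W])$ let
$\omega(\sigma)=\lambda_1^{|X_1(\sigma)|}\lambda_2^{|X_2(\sigma)|}$, and let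
$h_i(\sigma)$ be the number of vertices of $N[u]$ adjacent to a vertex of $W$
of color $i$. (If $W=\emptyset$ there is one empty configuration, of weight
$1$.) We claim that for every $\beta>0$
\begin{equation}\label{eq:outside}
P_G\;\mathbb E\bigl[\mathbf 1_{u\in A_1}(\beta/a)^{Y_1(u)}\bigr]
=\sum_{\sigma\in\Omega(G[W])}\omega(\sigma)\,\beta^{\Delta-h_2(\sigma)} .
\end{equation}
Indeed, $u\in A_1$ means $X_2\subseteq W$, so by \eqref{eq:law} the left side is
$\sum_{S\subseteq W}\lambda_2^{|S|}a^{|A_1\cap W|}\beta^{|A_1\cap N[u]|}$ with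
$A_1=V\setminus N[S]$. Expand
$a^{|A_1\cap W|}=\sum_{X\subseteq A_1\cap W}\lambda_1^{|X|}$. The pairs $(X,S)$
that occur are exactly the configurations $\sigma$ of $G[W]$, and
$|A_1\cap N[u]|=\Delta-h_2(\sigma)$ because a vertex of $N[u]$, not being in
$S$, lies in $N[S]$ only if it has a neighbor in $S$. This proves
\eqref{eq:outside}. The same formula with the colors exchanged and $\beta=b$
reads $P_G\,\mathbb P(u\in A_2)=\sum_\sigma\omega(\sigma)b^{\Delta-h_1(\sigma)}$.
So the lemma asserts
\begin{equation}\label{eq:swapgoal}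
\sum_\sigma\omega(\sigma)\,b^{\Delta-h_1(\sigma)}
\le\sum_\sigma\omega(\sigma)\,b^{\Delta-h_2(\sigma)} .
\end{equation}

Under the weights $\omega$ the vertices of $W$ are dependent. They become
tractable once the set of colored vertices is fixed, since then whole
components are colored independently. Fix $T\subseteq W$ and consider the
$\sigma$ whose set of colored vertices is $T$. Let $C_1,\dots,C_\ell$ be the
components of $G[T]$. Adjacent colored vertices have the same color, so each
$C_i$ is monochromatic; no edge joins two components, so all $2^\ell$ colorings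
occur; and $\omega$ is a product over the components. After normalizing
$\omega$, each $C_i$ independently has color $2$ with probability
\[
\pi_i=\frac{\lambda_2^{|C_i|}}{\lambda_1^{|C_i|}+\lambda_2^{|C_i|}}\le\frac12
\]
and color $1$ with probability $1-\pi_i\ge\pi_i$; this is where
$\lambda_1\ge\lambda_2$ is used. For $J\subseteq\{1,\dots,\ell\}$ let $h(J)$ be
the number of vertices of $N[u]$ adjacent to $\bigcup_{i\in J}C_i$, and put
$g(J)=b^{\Delta-h(J)}$. As $b>1$, we have $g(J)\ge g(J')$ for $J\subseteq J'$. If
$J_j$ is the set of indices of components of color $j$, then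
$b^{\Delta-h_j(\sigma)}=g(J_j)$. Let $U_1,\dots,U_\ell$ be independent and
uniform on $[0,1]$. The set $\{i:U_i\le\pi_i\}$ has the law of $J_2$, the set
$\{i:U_i\le1-\pi_i\}$ has the law of $J_1$, and the first is contained in the
second. Hence $\mathbb E\,g(J_2)\ge\mathbb E\,g(J_1)$, which is
\eqref{eq:swapgoal} restricted to the colored set $T$. Sum over $T$.
\end{proof}

\begin{remark}\label{rem:petersen}
The bound $\mathbb P(u\in A_2)\le p^\Delta\,\mathbb P(u\in A_1)$ would give
$t\le0$ and make \eqref{eq:step2} unnecessary. By \eqref{eq:outside} with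
$\beta=a$ it amounts to
$\sum_\sigma\omega\,b^{-h_1}\le\sum_\sigma\omega\,a^{-h_2}$, and this can fail
for a fixed $T$. Let $T$ consist of two non-adjacent vertices with the same
unique neighbor in $N[u]$, as occurs in the Petersen graph. The right side
minus the left side is
\[
\lambda_1^2+\frac{2\lambda_1\lambda_2+\lambda_2^2}{a}
-\lambda_2^2-\frac{2\lambda_1\lambda_2+\lambda_1^2}{b}
=\frac{\lambda_1\lambda_2}{ab}\,(\lambda_1-\lambda_2)(\lambda_1+\lambda_2-1),
\]
which is negative when $\lambda_1>\lambda_2$ and $\lambda_1+\lambda_2<1$. The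
coupling needs the same function $g$ on both sides, and the factor
$(b/a)^{Y_1(u)}$ is what provides it.
\end{remark}

\section{The slack pays for the loss}\label{sec:pay}

The loss in \eqref{eq:step2} is a sum over $A_1$, while the slack in
\eqref{eq:slack} is a sum over all vertices. We move the slack into $A_1$: each
vertex $z\notin A_1$ divides $\varphi_a(Y_1(z))$ equally among its $Y_1(z)$
neighbors in $A_1$. For $1\le k\le\Delta$ and $0<r\le1$ define
\[
L_k(r)=r^\Delta-r^k+(\Delta-k)\,\frac{1-r^d}{d}.
\]

\begin{lemma}\label{lem:transfer}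
With $q=1/a$ we have
$\displaystyle n\,s_2\ge\mathbb E\sum_{u\in A_1}L_{Y_1(u)}(q)$.
\end{lemma}

\begin{proof}
Fix a configuration. For $u\in A_1$ we have $1\le Y_1(u)\le\Delta$, since
$u\in N[u]$, so the right side makes sense. For $z\notin A_1$ we have
$Y_1(z)\le d$, since $z\in N[z]$ is not counted. This is what makes the shares
positive: Lemma~\ref{lem:concave} with $m=d$ gives
$1-q^k\ge k(1-q^d)/d$ for $0\le k\le d$, hence
\[
\varphi_a(Y_1(z))\ge\gamma\,Y_1(z),\qquad
\gamma:=\frac{1-q^d}d-\frac{1-q^\Delta}\Delta=\frac{\varphi_a(d)}d>0 .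
\]
The sum $\sum_{z\notin A_1}Y_1(z)$ counts the edges between $A_1$ and its
complement, and a vertex $u\in A_1$ lies on $\Delta-Y_1(u)$ of them. Therefore
\[
\sum_{u\in V}\varphi_a(Y_1(u))\ge
\sum_{u\in A_1}\bigl[\varphi_a(Y_1(u))+\gamma\,(\Delta-Y_1(u))\bigr].
\]
In $\varphi_a(k)+\gamma(\Delta-k)$ the multiples of $(1-q^\Delta)/\Delta$ add up
to $-(1-q^\Delta)$, so this expression equals
$1-q^k-(1-q^\Delta)+(\Delta-k)(1-q^d)/d=L_k(q)$. Take expectations and use
\eqref{eq:slack}.
\end{proof}

It remains to compare, vertex by vertex, the collected slack $L_k(q)$ with the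
loss. They depend on different parameters, $q=1/a$ and $p=b/a$, so we first
bring them to the same one by monotonicity.

\begin{lemma}\label{lem:onevar}
For $1\le k\le\Delta$ and $0<q\le p\le1$ we have
$\displaystyle L_k(q)\ge\frac{1-p}p\,\bigl(p^k-p^\Delta\bigr)$.
\end{lemma}

\begin{proof}
For $0<r\le1$ we have $r^{k-1}\ge r^d$ and $r^{d-1}\ge r^d$, so
\[
L_k'(r)=\Delta r^d-kr^{k-1}-(\Delta-k)r^{d-1}
\le\Delta r^d-kr^d-(\Delta-k)r^d=0 .
\]
Thus $L_k(q)\ge L_k(p)$. Next,
$\frac{1-p}p(p^k-p^\Delta)=p^{k-1}-p^d-p^k+p^\Delta$ and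
$(\Delta-k)/d=1-(k-1)/d$, so
\[
L_k(p)-\frac{1-p}p\bigl(p^k-p^\Delta\bigr)
=p^d-p^{k-1}+\Bigl(1-\frac{k-1}d\Bigr)(1-p^d)
=1-p^{k-1}-\frac{k-1}d\,(1-p^d),
\]
which is non-negative by Lemma~\ref{lem:concave}, as $0\le k-1\le d$.
\end{proof}

For $q=1/a$ and $p=b/a$ the hypothesis $q\le p\le1$ says $1\le b\le a$, and
Lemmas~\ref{lem:transfer} and~\ref{lem:onevar} together give \eqref{eq:step2}.
There is nothing to spare at $k=1$ and $p=q$, where Lemma~\ref{lem:onevar} is an
equality. Since $\varphi_a(1)=L_1(q)-\gamma d<L_1(q)$, the term of $u$ alone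
falls short of the loss for every $d$ when $Y_1(u)=1$ and $b$ is close to $1$,
as it did in the four-cycle.

\section{Proof of the theorems}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:wedge}]
Inequality \eqref{eq:I} and its case of equality are Lemma~\ref{lem:slack}.
Since $(1-p)/p=(a-b)/b\ge0$, inequalities \eqref{eq:step1} and \eqref{eq:step2}
give $bs_2\ge(a-b)t$, which is \eqref{eq:II} by \eqref{eq:IIform}. For
$K_{d+1}$ we have $s_2=t=0$, so \eqref{eq:II} is an equality.

Let $\rho_1=1/(1-b^{-\Delta})$ and $\rho_2=(b-\theta)/a$. Then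
\[
0<\rho_2<\frac ba\le1<\rho_1 .
\]
The second inequality holds because $\theta>0$, and this places $b/a$ strictly
inside \eqref{eq:range}. The first is $ba^\Delta>b+(a-b)b^\Delta$; with
$r=a/b\ge1$ it reads $b^{\Delta+1}(r^\Delta-r+1)>b$, which holds since
$r^\Delta\ge r$ and $b>1$. Write $x_K,y_K$ for the values of the clique.
Dividing \eqref{eq:I} and \eqref{eq:II} by the coefficients of $y$ and using
equality at the clique, we get
\[
\rho_jx+y\le\rho_jx_K+y_K\qquad(j=1,2).
\]
If $w_1/w_2$ satisfies \eqref{eq:range}, then
$w_1/w_2=\eta\rho_1+(1-\eta)\rho_2$ with $0\le\eta\le1$, and the same convex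
combination of the two inequalities, multiplied by $w_2$, is
$w_1x+w_2y\le w_1x_K+w_2y_K$. If $w_1/w_2>\rho_2$ then $\eta>0$, so equality
forces equality in \eqref{eq:I}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $d=1$ every graph is a disjoint union of copies of $K_2$, and equality
holds. Let $d\ge2$. Exchanging the colors shows
$\overline\alpha_G(\lambda_1,\lambda_2)=\overline\alpha_G(\lambda_2,\lambda_1)$,
so we may assume $\lambda_1\ge\lambda_2$. By \eqref{eq:F}, $\overline\alpha_G$ is
a positive multiple, independent of $G$, of $w_1x+w_2y$ with $w_1=1/a$ and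
$w_2=1/b$. Theorem~\ref{thm:wedge} applies with $w_1/w_2=b/a>\rho_2$ and gives
the inequality, with equality only for disjoint unions of copies of $K_{d+1}$;
these do attain it, as noted after \eqref{eq:clique}.
\end{proof}

\begin{remark}\label{rem:identity}
For the ratio $b/a$ the combination is explicit:
\[
\frac{a^\Delta+b^\Delta-1}{(ab)^d}\,\bigl(F_{K_{d+1}}-F_G\bigr)
=a^{-d}s_1+b^{-\Delta}\bigl(bs_2-(a-b)t\bigr).
\]
To see this let $D=a^{-\Delta}+b^{-\Delta}-(ab)^{-\Delta}$, so that the factor
on the left is $abD$ and, by \eqref{eq:clique}, the left side is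
$a^{-d}+b^{-d}-bDx-aDy$. By \eqref{eq:IIform} the right side has constant term
$a^{-d}+b^{-d}$, its coefficient of $-y$ is
$a^{-d}(1-b^{-\Delta})+ab^{-\Delta}=aD$, and its coefficient of $-x$ is
$a^{-d}+b^{-d}-b^{-d}a^{-\Delta}-(a-b)a^{-\Delta}=bD$.
\end{remark}

\begin{remark}\label{rem:unweighted}
The unweighted sum is
$\alpha^1_G+\alpha^2_G=(\lambda_1/a)x+(\lambda_2/b)y$, with ratio
$w_1/w_2=\lambda_1b/(\lambda_2a)\ge b/a$ when $\lambda_1\ge\lambda_2$. So the
left inequality in \eqref{eq:range} always holds for it, and the clique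
maximizes it whenever $\lambda_1b(1-b^{-\Delta})\le\lambda_2a$. The proof of
Proposition~\ref{prop:weights} produces activities with
$\lambda_1\ge\lambda_2$, and hence shows that an upper bound on $w_1/w_2$ in
\eqref{eq:range} cannot be omitted.
\end{remark}

\begin{thebibliography}{1}
\bibitem{CPT}
Emma Cohen, Will Perkins, Prasad Tetali,
\emph{On the Widom-Rowlinson Occupancy Fraction in Regular Graphs},
arXiv:1512.06398 (2015).
\end{thebibliography}
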